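# Optimally definable tight mad families of many sizes

## 1. A coanalytic tight mad family in $L$

A family $\mathcal A\subseteq[\omega]^\omega$ is almost disjoint (AD) if any two distinct members have finite intersection, and a mad family is an infinite maximal almost disjoint family. Zorn's lemma produces mad families but describes none of them. How simple can the definition of a mad family be? And if mad families of several different cardinalities exist, can each of these cardinalities be attained by a simply defined family, all in one model? The easy place to begin is $L$: the continuum hypothesis leaves only one cardinality, and there is a definable wellorder to work with. We settle that case completely and then ask what changes.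

**Definition 1.1.** For an AD family $\mathcal A$ let $\mathcal I(\mathcal A)$ be the ideal on $\omega$ generated by $\mathcal A$ and the finite sets, and let $\mathcal I(\mathcal A)^+=\mathcal P(\omega)\setminus\mathcal I(\mathcal A)$. The family $\mathcal A$ is *tight* if for every sequence $\langle b_n:n<\omega\rangle$ of elements of $\mathcal I(\mathcal A)^+$ there is $B\in\mathcal I(\mathcal A)$ with $|B\cap b_n|=\aleph_0$ for all $n$.

For example, on $\omega\times\omega$ let $\mathcal A$ consist of the columns $\{n\}\times\omega$. The bottom row $x=\omega\times\{0\}$ is positive, since finitely many columns and a finite set do not cover it. Every $B\in\mathcal I(\mathcal A)$ meets $x$ in a finite set, so the constant sequence $b_n=x$ shows that $\mathcal A$ is not tight. The same set $x$ shows that $\mathcal A$ is not maximal. This is a general pattern.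

**Fact 1.2.** (1) An infinite tight AD family is mad. (2) Every mad family is uncountable, so its size lies in $[\aleph_1,2^{\aleph_0}]$.

*Proof.* (1) Suppose an infinite $x$ has finite intersection with every member of $\mathcal A$. Then $x\notin\mathcal I(\mathcal A)$, since otherwise $x$ would be finite, and $x$ has finite intersection with every $B\in\mathcal I(\mathcal A)$. The constant sequence $x$ contradicts tightness. (2) Let $\{a_n:n<\omega\}$ be AD with the $a_n$ distinct. Each $a_n\setminus\bigcup_{i<n}a_i$ is infinite, so we can choose $x_n$ in it with $x_0<x_1<\cdots$. Then $\{x_n:n<\omega\}$ meets $a_i$ in at most $i+1$ points, so the family is not maximal. $\square$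

We use the following textbook facts. All projective classes are lightface.

- $HC$ is the set of hereditarily countable sets. A set of reals is $\Sigma^1_2$ iff it is $\Sigma_1$ over $(HC,\in)$ (Jech, *Set Theory*, Lemma 25.25). By complementation, it is $\Pi^1_2$ iff it is $\Pi_1$ over $HC$.
- Kondo–Addison: every $\Pi^1_1$ relation $\varphi(x,a)$ has a $\Pi^1_1$ uniformization. This is a $\Pi^1_1$ relation $\varphi^*\subseteq\varphi$ with the same projection such that each $x$ has at most one $a$ with $\varphi^*(x,a)$.
- $\mathrm{ZF}^-$ denotes ZFC without power set, with Collection. In $L$, GCH holds, $HC=L_{\omega_1}$, and $L_{\omega_1}\models\mathrm{ZF}^-$. The wellorder $<_L$ is absolute to $L_\eta$ whenever $L_\eta\models\mathrm{ZF}^-$, and $L_\eta$ is closed under $<_L$-predecessors.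
- Condensation: a transitive elementary submodel of $L_{\omega_1}$ is some $L_\eta$. In particular, work in $L$, let $a\in L_{\omega_1}$, and let $X\prec L_{\omega_1}$ be countable with $a\in X$. Each nonempty element of $X$ is the range of a function on $\omega$ lying in $X$, so $X$ is transitive. Thus $a\in X=L_\eta\models\mathrm{ZF}^-$ for some $\eta<\omega_1$.

**Step 1: the recursion.** The purpose is to list $\aleph_1$ sets so that the $\alpha$-th one takes care of all positive sets in $L_\alpha$. Work in $L$. Let $\langle C_n:n<\omega\rangle$ be a fixed recursive partition of $\omega$ into infinite sets. For $\omega\le\alpha<\omega_1$ let $\mathcal I_\alpha$ be the ideal generated by $\{C_\gamma:\gamma<\alpha\}$ and the finite sets, and let $C_\alpha$ be the $<_L$-least infinite $C\subseteq\omega$ which is almost disjoint from all $C_\gamma$, $\gamma<\alpha$, and satisfies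
$$|C\cap b|=\aleph_0\quad\text{for all } b\in(L_\alpha\cap\mathcal P(\omega))\setminus\mathcal I_\alpha. \tag{1}$$

Such a $C$ exists. First, $\omega\notin\mathcal I_\alpha$, because finitely many $C_\gamma$ and a finite set cover only finitely much of any $C_n$ with $n<\omega$ not among them. List $\{b\in L_\alpha\cap\mathcal P(\omega):b\notin\mathcal I_\alpha\}\cup\{\omega\}$ as $\langle b_j:j<\omega\rangle$ with every set appearing infinitely often, and write $\alpha=\{\gamma_j:j<\omega\}$. Since $b_j\notin\mathcal I_\alpha$, the set $b_j\setminus\bigcup_{i<j}C_{\gamma_i}$ is infinite, and we can choose $a_j$ in it with $a_0<a_1<\cdots$. Let $C=\{a_j:j<\omega\}$. Then $C\cap C_{\gamma_i}\subseteq\{a_j:j\le i\}$, and $C$ meets each listed $b$ infinitely often.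

Put $\mathcal C=\{C_\alpha:\alpha<\omega_1\}$. This is an AD family of size $\aleph_1$.

**Step 2: $\mathcal C$ is tight in $L$.** Let $b_n\in\mathcal I(\mathcal C)^+$ for $n<\omega$. As all reals are in $L_{\omega_1}$, there is a countable $\alpha\ge\omega$ with all $b_n\in L_\alpha$. Since $\mathcal I_\alpha\subseteq\mathcal I(\mathcal C)$, no $b_n$ is in $\mathcal I_\alpha$. By (1), $B=C_\alpha$ meets every $b_n$ infinitely often.

**Step 3: $\mathcal C$ is $\Sigma^1_2$.** The purpose is to recognize an initial segment of the recursion inside a countable level of $L$. We have $\sigma=\langle C_\beta:\beta<\alpha\rangle$ iff there is $\eta<\omega_1$ with $\sigma,\alpha\in L_\eta\models\mathrm{ZF}^-$ such that $L_\eta\models$ "$\sigma$ is built by the recursion of Step 1 and has length $\alpha$". Indeed, the clauses "infinite", "almost disjoint from" and (1) are absolute between $L_\eta$ and $L$. So is "$<_L$-least", because $L_\eta$ contains all $<_L$-predecessors of its elements. Induction on $\beta<\alpha$ then shows that such a $\sigma$ is the true sequence. Conversely, a suitable $\eta$ comes from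 a countable elementary submodel of $L_{\omega_1}$ containing $\alpha$ and the true sequence. So "$\sigma=\langle C_\beta:\beta<\alpha\rangle$" is $\Sigma_1$ over $HC$, and "$x=C_\alpha$ for some $\alpha$" is $\Sigma_1$ over $HC$, that is, $\Sigma^1_2$.

**Step 4: doubling, to pass from $\Sigma^1_2$ to $\Pi^1_1$.** A $\Sigma^1_2$ set is a projection of a $\Pi^1_1$ set. We attach to each member $x$ a witness $a_x$ by splitting $x\times2$ into two pieces from which $a_x$ can be read. For infinite $x=\{x_0<x_1<\cdots\}\subseteq\omega$ and $a\in2^\omega$ let
$$Z(x,a)=\{(x_l,a(l)):l<\omega\}\subseteq\omega\times2,\qquad \bar a=1-a.$$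
For instance, if $x$ is the set of even numbers and $a$ is constantly $0$, then $Z(x,a)=\{(2l,0):l<\omega\}$ and $Z(x,\bar a)=\{(2l,1):l<\omega\}$. We identify $\omega\times2$ with $\omega$ by a recursive bijection.

**Lemma 1.3.** Let $\mathcal A$ be a tight mad family on $\omega$ and $x\mapsto a_x\in2^\omega$ any map on $\mathcal A$. Then $\mathcal A'=\{Z(x,a_x),Z(x,\bar a_x):x\in\mathcal A\}$ is a tight mad family on $\omega\times2$ of size $|\mathcal A|$.

*Proof.* The sets $Z(x,a_x)$ and $Z(x,\bar a_x)$ are disjoint with union $x\times2$. If $x\ne x'$, then a set from $x$ meets a set from $x'$ inside the finite set $(x\cap x')\times2$. So $\mathcal A'$ is AD, and its size is $2\cdot|\mathcal A|=|\mathcal A|$. For tightness let $b_n\in\mathcal I(\mathcal A')^+$ and let $\pi:\omega\times2\to\omega$ be the projection. If $\pi[b_n]$ were covered by finitely many $x\in\mathcal A$ and a finite set, then $b_n$ would be covered by the corresponding sets $x\times2$ and a finite set, so $b_n\in\mathcal I(\mathcal A')$, a contradiction. Hence $\pi[b_n]\in\mathcal I(\mathcal A)^+$ for all $n$. Take $B\in\mathcal I(\mathcal A)$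 meeting every $\pi[b_n]$ infinitely. Then $B\times2\in\mathcal I(\mathcal A')$ meets every $b_n$ infinitely. By Fact 1.2, $\mathcal A'$ is mad. $\square$

**Corollary 1.4.** If there is a $\Sigma^1_2$ tight mad family of size $\kappa$, then there is a $\Pi^1_1$ tight mad family of size $\kappa$.

*Proof.* Write $x\in\mathcal A\Leftrightarrow\exists a\in2^\omega\,\varphi(x,a)$ with $\varphi$ being $\Pi^1_1$. The quantifier may range over $2^\omega$ because $\omega^\omega$ is recursively homeomorphic to a $\Pi^0_2$ subset of $2^\omega$. Let $\varphi^*$ be a $\Pi^1_1$ uniformization of $\varphi$, and for $x\in\mathcal A$ let $a_x$ be the unique $a$ with $\varphi^*(x,a)$. Form $\mathcal A'$ as in Lemma 1.3. Then $Z\in\mathcal A'$ iff $Z$ is a function from an infinite subset of $\omega$ to $2$ and, with $d(l)=Z(\text{the }l\text{-th element of }\mathrm{dom}\,Z)$, at least one of $\varphi^*(\mathrm{dom}\,Z,d)$ and $\varphi^*(\mathrm{dom}\,Z,\bar d)$ holds. Indeed, $Z=Z(x,a_x)$ has $\mathrm{dom}\,Z=x$ and $d=a_x$, while $Z=Z(x,\bar a_x)$ has $\bar d=a_x$. Conversely, $\varphi^*(\mathrm{dom}\,Z,d)$ says $\mathrm{dom}\,Z\in\mathcal A$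 and $d=a_{\mathrm{dom}\,Z}$, and similarly for $\bar d$. This definition is $\Pi^1_1$. $\square$

So in $L$ there is a $\Pi^1_1$ tight mad family of size $\aleph_1$, and by CH no mad family has any other size.

## 2. Spectra with several values

Let $\mathfrak c=2^{\aleph_0}$ and $\mathrm{spec}(\mathfrak a)=\{|\mathcal A|:\mathcal A\subseteq[\omega]^\omega\text{ is a mad family}\}$, so that $\mathfrak a=\min\mathrm{spec}(\mathfrak a)$. By Fact 1.2, $\mathrm{spec}(\mathfrak a)\subseteq[\aleph_1,\mathfrak c]$. In $L$ the spectrum is $\{\aleph_1\}$, and its one element has a $\Pi^1_1$ witness. In general we want several elements, each with a witness as simple as can be hoped for.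

What can be hoped for is limited by two theorems. By Mathias's theorem no mad family is $\Sigma^1_1$, so $\Pi^1_1$ is the least possible complexity. By the Mansfield–Solovay theorem a $\Sigma^1_2$ set of reals either is contained in $L$ or contains a perfect subset. So if $\omega_1^L=\omega_1$, it has size at most $\aleph_1$ or size $\mathfrak c$, and no $\Sigma^1_2$ mad family has size $\kappa$ with $\aleph_1<\kappa<\mathfrak c$.

**Definition 2.1.** A mad family of size $\kappa$ has an *optimal definition* if it is $\Pi^1_1$ when $\kappa=\aleph_1$, and $\Pi^1_2$ (or of lower projective complexity) when $\kappa>\aleph_1$.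

In "Strong Projective Witnesses", arXiv:2601.08718 (2026), Vera Fischer and Julia Millhouse show that it is consistent with $\aleph_1=\mathfrak a<\mathfrak s=\mathfrak c=\aleph_2$ (where $\mathfrak s$ is the splitting number) that there are a $\Delta^1_3$ wellorder of the reals, a $\Pi^1_1$ tight mad family of size $\aleph_1$ and a $\Pi^1_2$ tight mad family of size $\aleph_2$. In that model the spectrum has two elements, both with optimal witnesses. The question, whose source is that paper, is this: is it consistent that $|\mathrm{spec}(\mathfrak a)|\ge3$ and that for each $\kappa\in\mathrm{spec}(\mathfrak a)$ there is a projective mad family of size $\kappa$ with an optimal definition? The answer is yes, relative to the consistency of ZFC alone.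

**Theorem A.** There is a cardinal-preserving generic extension of $L$ in which $\mathrm{spec}(\mathfrak a)=\{\aleph_1,\aleph_2,\aleph_3\}$, $\mathfrak c=\aleph_3$, there is a $\Pi^1_1$ tight mad family of size $\aleph_1$, and there are $\Pi^1_2$ tight mad families of sizes $\aleph_2$ and $\aleph_3$.

**Theorem B.** In $L$, let $\mu$ be a cardinal with $\mathrm{cf}(\mu)>\omega$, and let $\langle\kappa_m:m<\omega\rangle$ be uncountable cardinals $\le\mu$ with $\kappa_m=\mu$ for some $m$. There is a cardinal-preserving generic extension $V$ of $L$ with $\mathfrak c=\mu$, with a $\Pi^1_1$ tight mad family of size $\aleph_1$ and, for each $m$, a $\Pi^1_2$ tight mad family of size $\kappa_m$.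

**Theorem C.** (1) For every countable successor ordinal $\lambda$ of $L$ it is consistent that $\mathfrak c=\aleph_\lambda$, $\mathrm{spec}(\mathfrak a)$ is the set of all uncountable cardinals $\le\mathfrak c$, and every member is the size of a tight mad family with an optimal definition. So $|\mathrm{spec}(\mathfrak a)|$ can be any finite $n\ge1$, or $\aleph_0$. (2) (ZFC) If every $\kappa\in\mathrm{spec}(\mathfrak a)$ is the size of a lightface projective mad family, then $|\mathrm{spec}(\mathfrak a)|\le\aleph_0$.

Two things change from Section 1. First, $\mathcal C$ was built against the sets in $L$ only, and we now must add reals. Its survival is not automatic: the poset of pairs $(s,F)$, with $s\subseteq\omega$ and $F\subseteq\mathcal C$ finite, where $s$ is end-extended by points outside $\bigcup F$, adds an infinite set almost disjoint from every $C_\alpha$ (it is infinite because $\omega\setminus\bigcup F$ always is). Second, the members of the larger families are not all in $L$, so there is no recursion along $<_L$ to define them. We take the second problem first.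

## 3. Two generic families that are not definable enough

The sensible way to get an AD family of size $\kappa$ is to add one by finite conditions. Let $\mathbb Q_\kappa$ consist of $p=(n_p,d_p,\langle e_i^p:i\in d_p\rangle)$ with $n_p<\omega$, $d_p\in[\kappa]^{<\omega}$, $e_i^p\in2^{n_p}$, where $q\le p$ means $n_q\ge n_p$, $d_q\supseteq d_p$, $e_i^q\supseteq e_i^p$ for $i\in d_p$, and no two distinct $i,i'\in d_p$ have $e_i^q(j)=e_{i'}^q(j)=1$ at a position $j\in[n_p,n_q)$. Let $e_i$ be the $i$-th generic real and $A_i=\{j:e_i(j)=1\}$. Extending by zeros with a single $1$ in one coordinate is always allowed, so each $A_i$ is infinite, and the $A_i$ are pairwise almost disjoint.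

**Proposition 3.1.** Let $\kappa$ be infinite and let $G$ be $\mathbb Q_\kappa$-generic over $W$. In $W[G]$ the family $\{A_i:i<\kappa\}$ is not definable from parameters in $W$.

*Proof.* Suppose $p\in G$ forces that $\{x:\varphi(x,w)\}=\{\dot A_i:i<\kappa\}$, where $w\in W$. Fix $i\in\kappa\setminus d_p$. On the dense set $E=\{q:n_q\ge1\}$ let $\pi(q)$ be $q$ with the bit $e_i^q(0)$ flipped if $i\in d_q$. The order on $E$ restricts only positions $\ge1$, so $\pi$ is an automorphism of $E$. If $q\in E$ and $q\le p$, then $\pi(q)\le p$, because $\pi(q)$ agrees with $q$ on $d_p$. So the upward closure $G'$ of $\pi[G\cap E]$ is generic, contains $p$, and $W[G']=W[G]$. The family computed from $G'$ is the old one with $A_i$ replaced by $A_i\mathbin{\triangle}\{0\}$. Both families equal $\{x:\varphi(x,w)\}$ in $W[G]$, so $A_i\mathbin\triangle\{0\}$ is a member of the old family. But it differs from $A_i$ and meets it infinitely, a contradiction. $\square$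

So the members have to carry information that a formula can check. The standard tool is almost disjoint coding. For $y\in2^\omega$ let $\mathrm{br}(y)=\{y{\restriction}l:l<\omega\}$; for distinct $y,y'$ the set $\mathrm{br}(y)\cap\mathrm{br}(y')$ is finite. If $y$ is the zero sequence, then $\mathrm{br}(y)=\{\emptyset,0,00,\dots\}$. A set $S\subseteq2^{<\omega}$ can code a bit by meeting one branch finitely and another infinitely. Fix a recursive bijection $j\mapsto(k_j,t_j)$ from $\omega$ onto $\omega\times2^{<\omega}$ with $k_j\le j$ (Cantor's pairing gives one), and for $e\in2^{\le\omega}$ put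
$$A(e)=\{j:e(2j)=1\},\qquad S_k(e)=\{t_j:k_j=k,\ e(2j+1)=1\}, \tag{2}$$
where only positions in the domain of $e$ count. Thus the even bits of $e$ give a subset of $\omega$, and the odd bits give a sequence of sets $S_k(e)$. The plan is that $S_k(e)$ codes the bit $e(k)$, for every $k$. Then $e$ codes all of its own bits, the coding bits included.

The first version of this uses constructible reals $y_{\alpha,k,\iota}$ ($\alpha<\omega_1$, $k<\omega$, $\iota<2$) shared by all members. Let $D^{\mathrm{sh}}$ be the set of $e\in2^\omega$ such that for all $\alpha$ and $k$,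
$$S_k(e)\cap\mathrm{br}(y_{\alpha,k,e(k)})\text{ is finite and }S_k(e)\cap\mathrm{br}(y_{\alpha,k,1-e(k)})\text{ is infinite.} \tag{3}$$

**Proposition 3.2.** Let $e_0,e_1\in D^{\mathrm{sh}}$ with $A(e_0)\ne A(e_1)$ and $A(e_0)$ infinite. Then there is $e^*\in D^{\mathrm{sh}}$ such that $A(e^*)$ differs from $A(e_0)$ and meets it infinitely.

*Proof.* Choose $j_0$ with $e_0(2j_0)\ne e_1(2j_0)$. Let $e^*(2j)=e_0(2j)$ for $j\ne j_0$ and $e^*(2j_0)=e_1(2j_0)$. Define the odd bits by recursion: at position $2j+1$, with $k=k_j\le j<2j+1$, copy $e_0(2j+1)$ if $e^*(k)=e_0(k)$, and copy $e_1(2j+1)$ otherwise. Every bit $e^*(k)$ equals $e_0(k)$ or $e_1(k)$. If $e^*(k)=e_0(k)$, then $S_k(e^*)=S_k(e_0)$; otherwise $e^*(k)=e_1(k)$ and $S_k(e^*)=S_k(e_1)$. In both cases (3) for $e^*$ at $\alpha,k$ is (3) for $e_0$ or $e_1$. Finally $A(e^*)=A(e_0)\mathbin\triangle\{j_0\}$. $\square$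

So whatever forcing is used, $D^{\mathrm{sh}}$ cannot define an AD family with more than one member, at least one of which is infinite: two members can be mixed, because different bits may be vouched for by different members. The idea that gets past this is to give the block at $\alpha$ countably many rows $n<\omega$, with reals $y_{\alpha,n,k,\iota}$, and to require that $e$ use a single row $n$ at $\alpha$ for all $k$ simultaneously. Suppose that at level $\alpha$ the member $e_0$ is coded exactly in row $h_0(\alpha)$ and $e_1$ exactly in row $h_1(\alpha)\ne h_0(\alpha)$, meaning that $S_k(e_i)$ has finite intersection only with the branch for $(h_i(\alpha),e_i(k))$. Then the mixture $e^*$ needs row $h_1(\alpha)$ for $k=2j_0$ and row $h_0(\alpha)$ for the other even $k$, and fails the test at $\alpha$.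

There are only $\omega$ rows, so at a fixed $\alpha$ uncountably many members must share a row. But it will suffice that any two members share a row at only countably many $\alpha$: then for a countable elementary submodel $N$ all members that belong to $N$ use different rows at every $\alpha\ge N\cap\omega_1$. For $\aleph_1$ members such row assignments are easy: choose injections $f_\alpha:\alpha\to\omega$ and put $h_\xi(\alpha)=f_\alpha(\xi)$ for $\xi<\alpha$ and $h_\xi(\alpha)=0$ otherwise. For $\xi<\zeta$ the agreement set of $h_\xi$ and $h_\zeta$ is contained in $\zeta+1$. For $\mu$ members we shall add the $h_\xi$ by a preliminary forcing that adds no reals.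

It remains to choose the reals $y$ so that no unwanted $e$ passes the test and so that $\mathcal C$ survives. For both we want $y_\alpha$ to be generic over everything built before it.

## 4. Cohen reals stacked along $\omega_1$

Work in $L$, with $\langle C_\alpha:\alpha<\omega_1\rangle$ from Section 1. There will be countably many families, indexed by $m<\omega$, so the reals get one more index $m$. By recursion on $\alpha<\omega_1$ we define $y_\alpha=\langle y_{\alpha,m,n,k,\iota}:m,n,k<\omega,\ \iota<2\rangle$ with entries in $2^\omega$.

Let $\rho(\alpha)$ be the least $\rho>\alpha$ such that $L_\rho\models\mathrm{ZF}^-$ and $\langle C_\gamma:\gamma\le\alpha\rangle,\langle y_\gamma:\gamma<\alpha\rangle\in L_\rho$. It exists and is countable, by the fact on countable elementary submodels of $L_{\omega_1}$ in Section 1. Let $y_\alpha$ be the $<_L$-least sequence which is generic over $L_{\rho(\alpha)}$ for the finite-support product of copies of Cohen forcing $2^{<\omega}$ indexed by $\omega^3\times2$. Such a sequence exists because $L_{\rho(\alpha)}$ is countable.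

We note the inclusions that will be used. If $\beta<\alpha$, then $\rho(\alpha)$ satisfies the requirements in the definition of $\rho(\beta)$, so $\rho(\beta)\le\rho(\alpha)$; and $y_\beta\in L_{\rho(\alpha)}$. Also $L_\alpha\subseteq L_{\rho(\alpha)}$ and $C_\alpha\in L_{\rho(\alpha)}$.

**Definability.** Let $\sigma_\alpha=\langle(C_\beta,y_\beta):\beta<\alpha\rangle$. Then $\sigma=\sigma_\alpha$ iff there is $\eta<\omega_1$ with $\sigma,\alpha\in L_\eta\models\mathrm{ZF}^-$ such that $L_\eta\models$ "$\sigma$ is built by the recursions above and has length $\alpha$, all the ordinals $\rho(\beta)$, $\beta<\alpha$, existing". The clauses for $C_\beta$ were discussed in Section 1. For $\rho<\eta$, "$L_\rho\models\mathrm{ZF}^-$" and "generic over $L_\rho$" are absolute between $L_\eta$ and $L$, so $\rho(\beta)$ is computed correctly if it exists in $L_\eta$. The clause "$<_L$-least" is absolute as before. Induction on $\beta<\alpha$ gives $\sigma=\sigma_\alpha$. Conversely, $L_{\omega_1}$ satisfies the quoted statement about $\sigma_\alpha$, and a countable elementary submodel containing $\alpha$ and $\sigma_\alpha$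 is an $L_\eta$ as required. Hence "$\sigma=\sigma_\alpha$" is $\Sigma_1$ over $HC$, by one formula that works in any outer model with the same $\omega_1$.

An *index* is a tuple $u=(\alpha,m,n,k,\iota)$, and its *level* is $\alpha$. The next lemma says that finitely many of these reals, even from different levels, are jointly generic over the lowest model.

**Lemma 4.1.** Let $u_1,\dots,u_r$ be distinct indices of level $\ge\delta$. Then $(y_{u_1},\dots,y_{u_r})$ meets every dense $D\subseteq(2^{<\omega})^r$ with $D\in L_{\rho(\delta)}$; that is, some $(t_1,\dots,t_r)\in D$ has $t_s\subset y_{u_s}$ for all $s$. In particular, distinct indices have distinct reals. Moreover, for given $\alpha,m,k,\iota$ and $v\in2^{<\omega}$, infinitely many $n$ satisfy $v\subset y_{\alpha,m,n,k,\iota}$.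

*Proof.* We consume the levels from the bottom up. Replacing $D$ by its closure under extensions, we may assume that $D$ is open: if a tuple in the closure consists of initial segments of the $y_{u_s}$, so does the element of $D$ below which it was put in. Let $\alpha_1<\dots<\alpha_g$ be the levels that occur, let $\bar y_j$ be the subtuple of level $\alpha_j$, and let $P_j$ be the corresponding finite power of $2^{<\omega}$. Then $\bar y_j$ is $P_j$-generic over $L_{\rho(\alpha_j)}$. Put $D_0=D$ and
$$D_j=\{(p_{j+1},\dots,p_g):\text{ there is an initial part }p_j\text{ of }\bar y_j\text{ with }(p_j,\dots,p_g)\in D_{j-1}\}.$$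
We show inductively that $D_{j-1}\in L_{\rho(\alpha_j)}$ and that $D_{j-1}$ is dense open in $P_j\times\dots\times P_g$. This holds for $j=1$, as $L_{\rho(\delta)}\subseteq L_{\rho(\alpha_1)}$. Assume it for $j$. Given $(p_{j+1},\dots,p_g)$, the set of $p_j\in P_j$ such that $(p_j,p')\in D_{j-1}$ for some $p'\le(p_{j+1},\dots,p_g)$ is dense and lies in $L_{\rho(\alpha_j)}$, so $\bar y_j$ meets it, and then $p'\in D_j$. So $D_j$ is dense, and it is open because $D_{j-1}$ is. If $j<g$, then $D_j\in L_{\rho(\alpha_{j+1})}$, because $D_{j-1}$ and $\bar y_j$ are in $L_{\rho(\alpha_{j+1})}$. At the end $D_g$ contains the empty tuple. Unwinding the definitions, we get $p_g\subset\bar y_g$ with $(p_g)\in D_{g-1}$, then $p_{g-1}\subset\bar y_{g-1}$ with $(p_{g-1},p_g)\in D_{g-2}$, and so on down to an element of $D_0$.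

Distinctness follows with $r=2$ and $\delta=0$ from the dense set of incompatible pairs. For the last claim, given $n_0$, the conditions of the full product that have, for some $n\ge n_0$, a coordinate $(m,n,k,\iota)$ extending $v$ form a dense set in $L_{\rho(\alpha)}$, which $y_\alpha$ meets. $\square$

## 5. Row functions with countable agreement

This section adds the functions $h_\xi$. Let $\mu$ and $\langle\kappa_m\rangle$ be as in Theorem B. In $L$ let $\mathbb K$ consist of triples $(\gamma,B,h)$ with $\gamma<\omega_1$, $B\in[\mu]^{\le\omega}$ and $h:B\times\gamma\to\omega$. Put $(\gamma',B',h')\le(\gamma,B,h)$ iff $\gamma'\ge\gamma$, $B'\supseteq B$, $h'\supseteq h$ and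
$$h'(\xi,\beta)\ne h'(\eta,\beta)\quad\text{for all }\xi\ne\eta\text{ in }B\text{ and }\beta\in[\gamma,\gamma').$$
This is transitive: in a chain of two extensions, a $\beta$ below the middle ordinal is handled by the first extension, and a $\beta$ above it by the second, since $\xi,\eta$ remain in the second coordinate.

**Step 1: $\mathbb K$ is $\sigma$-closed.** Given a descending sequence $(\gamma_l,B_l,h_l)$, take the unions in all coordinates. A pair $(\xi,\beta)$ with $\xi\in B_l$ and $\beta<\gamma_{l'}$ lies in the domain of $h_{\max(l,l')}$, so the union is a condition. It is below each $(\gamma_l,B_l,h_l)$, since any $\beta\in[\gamma_l,\sup_{l'}\gamma_{l'})$ is below some $\gamma_{l'}$ with $l'\ge l$.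

**Step 2: density.** Any $\gamma$ can be increased, using injections $B\to\omega$ at the new levels. Any $\xi<\mu$ can be added to $B$ with arbitrary values below $\gamma$, since for equal $\gamma$ the last clause of the order is vacuous.

**Step 3: $\mathbb K$ is $\omega_2$-c.c.** Given $\omega_2$ conditions, CH and the $\Delta$-system lemma for countable sets give $\omega_2$ of them with the same $\gamma$ and with second coordinates forming a $\Delta$-system with root $R$. There are at most $\aleph_1$ functions $R\times\gamma\to\omega$, so two of them, $(\gamma,B,h)$ and $(\gamma,B',h')$, agree on $R\times\gamma$. Then $(\gamma,B\cup B',h\cup h')$, with $h\cup h'$ defined on $(B\cup B')\times\gamma$, is a condition extending both.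

Let $H$ be $\mathbb K$-generic over $L$ and $V_0=L[H]$. Cardinals are preserved, and there are no new $\omega$-sequences of ordinals. Hence there are no new reals and $HC^{V_0}=L_{\omega_1}$. By GCH and $\mathrm{cf}(\mu)>\omega$ in $L$, we have $\mu^\omega=\mu$ in $V_0$. The third coordinates of conditions in $H$ give functions $h_\xi:\omega_1\to\omega$ for $\xi<\mu$. For $\xi\ne\eta$, a condition $(\gamma,B,h)\in H$ with $\xi,\eta\in B$ shows that $\{\alpha:h_\xi(\alpha)=h_\eta(\alpha)\}\subseteq\gamma$ is countable.

## 6. Finite conditions for self-coding families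

Work in $V_0$. Let $\Xi=\{(m,\xi):m<\omega,\ \xi<\kappa_m\}$. For $i=(m,\xi)\in\Xi$ write $m(i)=m$ and $h_i=h_\xi$.

**Definition 6.1.** A condition of $\mathbb P$ is $p=(n_p,d_p,e_p,F_p)$ with $n_p<\omega$, $d_p\in[\Xi]^{<\omega}$, $e_p=\langle e_i^p:i\in d_p\rangle$, $e_i^p\in2^{n_p}$, and $F_p$ a finite set of triples $c=(i,k,\alpha)$ with $i\in d_p$, $k<n_p$, $\alpha<\omega_1$. For such $c$ put
$$u_c=(\alpha,\ m(i),\ h_i(\alpha),\ k,\ e_i^p(k)).$$
Since $k<n_p$, the index $u_c$ does not change when $p$ is extended. Let $q\le p$ iff $n_q\ge n_p$, $d_q\supseteq d_p$, $e_i^q\supseteq e_i^p$ for $i\in d_p$, $F_q\supseteq F_p$, and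

- (a) if $i\ne i'$ are in $d_p$, $m(i)=m(i')$ and $n_p\le2j<n_q$, then not both $e_i^q(2j)=1$ and $e_{i'}^q(2j)=1$;
- (b) if $c=(i,k,\alpha)\in F_p$, $n_p\le2j+1<n_q$, $k_j=k$ and $t_j\in\mathrm{br}(y_{u_c})$, then $e_i^q(2j+1)=0$.

A triple $(i,k,\alpha)\in F_p$ is a promise: from now on $S_k(e_i)$ receives no new element of the branch that stands for "at level $\alpha$, in my row, bit $k$ has my value". For example, let $i=(0,5)$, $i'=(0,7)$, $n_p=2$, $e_i^p=10$, $e_{i'}^p=00$ and $F_p=\{(i,0,\alpha)\}$. The promised index is $(\alpha,0,h_5(\alpha),0,1)$. In an extension with $n_q=4$, at position $2$ at most one of $e_i^q,e_{i'}^q$ has the value $1$ by (a). At position $3$, where $j=1$, (b) requires $e_i^q(3)=0$ if $k_1=0$ and $t_1$ is on the promised branch; $e_{i'}^q(3)$ is free.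

The order is transitive, because each new position is handled by one of the two extensions, with the same $u_c$. We shall use constantly that the following are legitimate extensions: lengthening all $e_i$ by zeros, adding a new $i$ with any $e_i\in2^{n_p}$, and adding triples with $k<n_p$. Moreover,
$$\begin{gathered}\text{if }n_p=n_q\text{ and }e_p,e_q\text{ agree on }d_p\cap d_q,\text{ then }\\(n_p,\,d_p\cup d_q,\,e_p\cup e_q,\,F_p\cup F_q)\text{ is a condition extending both,}\end{gathered}\tag{4}$$
since (a) and (b) are vacuous for equal $n$. It follows that $\mathbb P$ is ccc: among $\aleph_1$ conditions, uncountably many have the same $n_p$ and sets $d_p$ forming a $\Delta$-system. There are only finitely many possibilities for $e_p$ on the root, so two of them agree there and are compatible by (4).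

Let $G$ be $\mathbb P$-generic over $V_0$ and $V=V_0[G]$. Cardinals are preserved, and $\omega_1^V=\omega_1^L$. Let $e_i=\bigcup\{e_i^p:p\in G,\ i\in d_p\}\in2^\omega$, $A_i=A(e_i)$ for $i\in\Xi$, and $\mathcal A^{(m)}=\{A_i:m(i)=m\}$.

**Lemma 6.2.** Let $i\in\Xi$.

1. $A_i$ is infinite. If $i\ne i'$ and $m(i)=m(i')$, then $A_i\cap A_{i'}$ is finite.
2. For all $k,\alpha$, the set $S_k(e_i)\cap\mathrm{br}(y_{\alpha,m(i),h_i(\alpha),k,e_i(k)})$ is finite.
3. If $(n',\iota)\ne(h_i(\alpha),e_i(k))$, then $S_k(e_i)\cap\mathrm{br}(y_{\alpha,m(i),n',k,\iota})$ is infinite.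

*Proof.* (1) Given $p$ with $i\in d_p$, extend by zeros except for $e_i(2j)=1$ at one large $j$; this respects (a) and (b). So $A_i$ is infinite. For the second claim take $p\in G$ with $i,i'\in d_p$; by (a), $A_i\cap A_{i'}\subseteq\{j:2j<n_p\}$.

(2) It is dense to have $(i,k,\alpha)\in F_p$. For such $p\in G$, (b) shows that the intersection is contained in $\{t_j:2j+1<n_p\}$.

(3) Let $u=(\alpha,m(i),n',k,\iota)$. Take $p\in G$ with $i\in d_p$ and $k<n_p$, so that $p$ decides $e_i(k)$ to be its true value. Let $p'\le p$. For $c=(i,k,\beta)\in F_{p'}$ we have $u_c\ne u$: the levels differ if $\beta\ne\alpha$, and if $\beta=\alpha$ then $(h_i(\alpha),e_i(k))\ne(n',\iota)$. By Lemma 4.1, $y_{u_c}\ne y_u$. So all sufficiently long $t\in\mathrm{br}(y_u)$ lie outside these finitely many branches $\mathrm{br}(y_{u_c})$. Pick such a $t$ whose $j$ with $(k_j,t_j)=(k,t)$ satisfies $2j+1\ge n_{p'}$, and extend $p'$ by zeros except for $e_i(2j+1)=1$. Only triples with first two coordinates $(i,k)$ restrict this bit, so this is an extension of $p'$, and it puts $t$ into $S_k(e_i)$. As $t$ can be taken arbitrarily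 long, genericity below $p$ gives the claim. $\square$

In particular, distinct $i$ with $m(i)=m$ give distinct $A_i$, so $|\mathcal A^{(m)}|=\kappa_m$. Also $\mathfrak c=\mu$ in $V$. Indeed $\mathfrak c\ge\mu$ because some $\kappa_m=\mu$. And $\mathfrak c\le\mu$ because $\mathbb P$ is ccc of size $\mu$, so there are at most $\mu^\omega=\mu$ nice names for subsets of $\omega$ in $V_0$.

## 7. Amalgamation over a countable submodel

All three remaining facts, namely that $\mathcal C$ survives, that $\mathcal A^{(m)}$ is tight, and that only the intended reals pass the coding test, come from one dichotomy, Lemma 7.3. It concerns a condition $p$ and a countable model $N$ that sees only part of $p$.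

**Definition 7.1.** Call $N$ *suitable* if, in $V_0$, $N\prec H_\theta$ is countable, $\theta$ is a large regular cardinal, and $\mathbb P,\langle h_\xi\rangle,\langle\kappa_m\rangle,\langle(C_\alpha,y_\alpha):\alpha<\omega_1\rangle\in N$. Put $\delta=N\cap\omega_1$.

**Step 1: what $N$ knows about countable sets.** We claim $N\cap HC=L_\delta$. A countable nonempty element of $N$ is the range of a function in $N$ on $\omega$, so $N\cap HC$ is transitive. It is an elementary submodel of $HC^{V_0}=L_{\omega_1}$, and by condensation it is some $L_{\delta'}$ with $\delta'=N\cap\omega_1=\delta$. So every hereditarily countable set in $N$ lies in $L_\delta\subseteq L_{\rho(\delta)}$. Over this last model the reals of level $\ge\delta$ are generic in the sense of Lemma 4.1.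

**Step 2: the part of $p$ that $N$ sees.** For $p\in\mathbb P$ put
$$p|N=(n_p,\ d_p\cap N,\ \langle e_i^p:i\in d_p\cap N\rangle,\ F_p\cap N).$$
This is a condition, and it is in $N$ because it is a finite object with entries in $N$. We have $p\le p|N$. If $p\le p_0\in N$, then $p|N\le p_0$: the finite sets $d_{p_0},F_{p_0}$ are subsets of $N$, and (a), (b) are inherited from $p\le p_0$.

Let $d=d_p\cap N$. We identify $d$ with the number $|d|$ by a fixed enumeration in $N$, so that tuples of finite sequences indexed by $d$ are hereditarily finite objects. For $q\le p|N$ write $e_q{\restriction}d=\langle e_i^q:i\in d\rangle$. What $N$ does not see, but what restricts coordinates in $d$, is the set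
$$\mathrm{ext}(p)=\{(i,k,\alpha)\in F_p:i\in N,\ \alpha\ge\delta\}=\{c_1,\dots,c_r\},\quad c_s=(i_s,k_s,\alpha_s),\quad y_s=y_{u_{c_s}}.$$

**Step 3: rows separate members of $N$.** We claim
$$\text{if }i\ne i'\text{ in }N\cap\Xi,\ m(i)=m(i')\text{ and }\alpha\ge\delta,\text{ then }h_i(\alpha)\ne h_{i'}(\alpha). \tag{5}$$
The agreement set of $h_i$ and $h_{i'}$ is countable and belongs to $N$, so it is a subset of $N\cap\omega_1=\delta$. Consequently $u_{c_1},\dots,u_{c_r}$ are distinct: $u_{c_s}$ determines $\alpha_s$, $m(i_s)$, $h_{i_s}(\alpha_s)$ and $k_s$, and by (5) it determines $i_s$, hence $c_s$.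

**Step 4: when a condition in $N$ can be joined with $p$.** For $\varepsilon=\langle\varepsilon_i:i\in d\rangle$ with $e_i^p\subseteq\varepsilon_i\in2^{<\omega}$ and for $z_1,\dots,z_r\in2^\omega$, say that $\varepsilon$ *avoids* $(z_1,\dots,z_r)$ if for each $s$ no element of $S_{k_s}(\varepsilon_{i_s})\setminus S_{k_s}(e_{i_s}^p)$ is in $\mathrm{br}(z_s)$.

**Lemma 7.2.** Let $q\in\mathbb P\cap N$, $q\le p|N$, and suppose that $e_q{\restriction}d$ avoids $(y_1,\dots,y_r)$. Let $p^*=(n_q,\ d_q\cup d_p,\ e^*,\ F_q\cup F_p)$ with $e_i^*=e_i^q$ for $i\in d_q$ and $e_i^*=e_i^p{}^\frown0\cdots0\in2^{n_q}$ for $i\in d_p\setminus N$. Then $p^*$ is a condition and $p^*\le p,q$.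

*Proof.* As $d_q\subseteq N$ and $d_p\cap N\subseteq d_q$, the set $d_q\cup d_p$ is the disjoint union of $d_q$ and $d_p\setminus N$. So $e^*$ is well defined, $p^*$ is a condition, and $e_i^*\supseteq e_i^p$ for $i\in d_p$. Clearly $p^*\le q$, as $n_{p^*}=n_q$. Now check $p^*\le p$. Clause (a) for $i,i'\in N$ holds because $q\le p|N$; otherwise one of the two new entries is $0$. For clause (b) let $(i,k,\alpha)\in F_p$. If $i\notin N$, the new entries are $0$. If $i\in N$ and $\alpha<\delta$, the triple is in $F_p\cap N$ and $q\le p|N$ applies. If $i\in N$ and $\alpha\ge\delta$, the triple is some $c_s$. Since $j\mapsto(k_j,t_j)$ is injective, a new entry $1$ at position $2j+1\ge n_p$ with $k_j=k$ puts $t_j$ into $S_k(e_i^q)\setminus S_k(e_i^p)$, so $t_j\notin\mathrm{br}(y_s)$ by avoidance. $\square$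

**Step 5: the dichotomy.** Suppose we have a list $T$ of wishes $(\tau,\varepsilon)$: we would like the node $\tau$ to lie on $y_u$ while the coordinates in $d$ move to $\varepsilon$. Either some wish is compatible with the promises in $\mathrm{ext}(p)$, or a condition of $N$ compatible with $p$ rules out all wishes with $\tau$ near $y_u$. The second alternative comes from replacing the unseen promises at levels $\alpha_s\ge\delta$ by promises at levels $\beta_s<\delta$ with the same finite approximation.

**Lemma 7.3.** Let $u$ be an index of level $\ge\delta$ with $u\notin\{u_{c_1},\dots,u_{c_r}\}$, and let $T\in L_{\rho(\delta)}$ be a set of pairs $(\tau,\varepsilon)$ with $\tau\in2^{<\omega}$ and $\varepsilon$ as in Step 4. Then one of the following holds.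

- ($\alpha$) There is $(\tau,\varepsilon)\in T$ with $\tau\subset y_u$ and $\varepsilon$ avoiding $(y_1,\dots,y_r)$.
- ($\beta$) There are $v\subset y_u$ and $q_0\in\mathbb P\cap N$, $q_0\le p|N$, compatible with $p$, such that no $q\le q_0$ in $\mathbb P$ and $\tau$ comparable with $v$ satisfy $(\tau,e_q{\restriction}d)\in T$.

*Proof.* Let $\mathcal O$ be the set of $(t_1,\dots,t_r,v)\in(2^{<\omega})^{r+1}$ such that for some $(\tau,\varepsilon)\in T$ we have $\tau\subseteq v$ and, for each $s$, every $\tau'\in S_{k_s}(\varepsilon_{i_s})\setminus S_{k_s}(e_{i_s}^p)$ satisfies $|\tau'|\le|t_s|$ and $\tau'\not\subseteq t_s$. It is defined from $T$ and finite data, so $\mathcal O\in L_{\rho(\delta)}$. The set of $(\vec t,v)$ that are in $\mathcal O$ or have no extension in $\mathcal O$ is dense and lies in $L_{\rho(\delta)}$. The indices $u_{c_1},\dots,u_{c_r},u$ are distinct and of level $\ge\delta$. So by Lemma 4.1 this set contains some $(\vec t,v)$ with $t_s\subset y_s$ for all $s$ and $v\subset y_u$.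

*Case 1: $(\vec t,v)\in\mathcal O$.* Take the witness $(\tau,\varepsilon)\in T$. Then $\tau\subseteq v\subset y_u$. For the relevant $\tau'$ we have $|\tau'|\le|t_s|$ and $\tau'\not\subseteq t_s\subset y_s$, so $\tau'\notin\mathrm{br}(y_s)$. Thus ($\alpha$) holds.

*Case 2: no extension of $(\vec t,v)$ is in $\mathcal O$.* For each $s$ the statement "there is $\beta<\omega_1$ with $t_s\subset y_{\beta,m(i_s),h_{i_s}(\beta),k_s,e_{i_s}^p(k_s)}$" is true, witnessed by $\alpha_s$, and its parameters are in $N$. So there is such a $\beta_s<\delta$; let $y_s'$ be the corresponding real. Let $q_0$ be $p|N$ with the triples $(i_s,k_s,\beta_s)$ added to the last coordinate. Then $q_0\in\mathbb P\cap N$ and $q_0\le p|N$, and $q_0$ is compatible with $p$ by (4), as $n_{q_0}=n_p$, $d_{q_0}=d\subseteq d_p$, and the sequences on $d$ are the same.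

Let $q\le q_0$. By (b) applied to the added triples, $e_q{\restriction}d$ avoids $(y_1',\dots,y_r')$. Suppose that also $(\tau,e_q{\restriction}d)\in T$ with $\tau$ comparable with $v$. Let $v'=v\cup\tau$ be the longer of the two, and let $t_s'\supseteq t_s$ be initial segments of $y_s'$ at least as long as all elements of $S_{k_s}(e_{i_s}^q)$. Then $\tau\subseteq v'$, and every $\tau'\in S_{k_s}(e^q_{i_s})\setminus S_{k_s}(e^p_{i_s})$ has $|\tau'|\le|t_s'|$ and is not in $\mathrm{br}(y_s')$, so $\tau'\not\subseteq t_s'$. Hence $(\vec t\,',v')$ is an extension of $(\vec t,v)$ in $\mathcal O$, a contradiction. So ($\beta$) holds. $\square$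

## 8. Survival of the constructible family

**Lemma 8.1.** $\mathcal C$ is tight, hence mad, in $V$.

*Proof.* Let $p_0\Vdash$ "$\dot b_n\in\mathcal I(\mathcal C)^+$ for all $n$", and let $N$ be suitable with $p_0,\langle\dot b_n:n<\omega\rangle\in N$. We show that $p_0\Vdash\forall n\,|C_\delta\cap\dot b_n|=\aleph_0$, so that $B=C_\delta$ works. Fix $n,l<\omega$ and $p\le p_0$; then $p|N\le p_0$. It suffices to find an extension of $p$ which forces some $j\ge l$ into $C_\delta\cap\dot b_n$.

**Step 1: the list of wishes.** Let
$$R=\{(j,e_q{\restriction}d):q\le p|N,\ q\Vdash j\in\dot b_n\}.$$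
It is defined in $H_\theta$ from parameters in $N$, and its elements are hereditarily finite, so $R\in N\cap HC=L_\delta$. Let $T=\{(\emptyset,\varepsilon):\exists j\in C_\delta\setminus l\ \,(j,\varepsilon)\in R\}$. Since $C_\delta\in L_{\rho(\delta)}$, also $T\in L_{\rho(\delta)}$. Apply Lemma 7.3 with any index $u$ of level $\delta$ outside $\{u_{c_1},\dots,u_{c_r}\}$. The node $\emptyset$ is comparable with everything, so $u$ plays no role here.

**Step 2: ($\beta$) is impossible, by the choice of $C_\delta$.** Suppose ($\beta$) holds with $q_0$. Let $b=\{j:\exists q\le q_0\ \,q\Vdash j\in\dot b_n\}$. Then $b\in N$, so $b\in L_\delta$. As $q_0\Vdash\dot b_n\subseteq b$ and $q_0\le p|N\le p_0$, the set $b$ is not covered by finitely many members of $\mathcal C$ and a finite set; in particular $b\notin\mathcal I_\delta$. By (1), $C_\delta\cap b$ is infinite. So there are $j\in C_\delta\cap b$ with $j\ge l$ and $q\le q_0$ with $q\Vdash j\in\dot b_n$. Then $(\emptyset,e_q{\restriction}d)\in T$, contradicting ($\beta$).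

**Step 3: ($\alpha$) gives the extension.** So there are $j\in C_\delta\setminus l$ and $(j,\varepsilon)\in R$ with $\varepsilon$ avoiding $(y_1,\dots,y_r)$. By elementarity there is a witness $q\in N$: $q\le p|N$, $q\Vdash j\in\dot b_n$, $e_q{\restriction}d=\varepsilon$. By Lemma 7.2, $p$ and $q$ have a common extension, and it forces $j\in\dot b_n\cap C_\delta$. $\square$

## 9. Tightness of the generic families

**Lemma 9.1.** For every $m$, $\mathcal A^{(m)}$ is tight, hence mad, in $V$.

*Proof.* Let $p_0\Vdash$ "$\dot b_n\in\mathcal I(\mathcal A^{(m)})^+$ for all $n$", and let $N$ be suitable with $p_0,\langle\dot b_n:n<\omega\rangle\in N$. As $\kappa_m$ is uncountable, we may fix $i^*\in\Xi\setminus N$ with $m(i^*)=m$. We show $p_0\Vdash\forall n\,|A_{i^*}\cap\dot b_n|=\aleph_0$. Fix $n,l<\omega$ and $p\le p_0$; we may assume $i^*\in d_p$.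

**Step 1: the list of wishes.** We want a $j\in\dot b_n$ that no visible member of the $m$-th family contains, so that $i^*$ may take it. Let $R$ be the set of pairs $(j,e_q{\restriction}d)$ such that $q\le p|N$, $q\Vdash j\in\dot b_n$, $j\ge l$, $n_p\le2j<n_q$, and $e_i^q(2j)=0$ for all $i\in d$ with $m(i)=m$. As before, $R\in N\cap HC=L_\delta$. Let $T=\{(\emptyset,\varepsilon):\exists j\ (j,\varepsilon)\in R\}$. Then $T\in N\cap HC=L_\delta\subseteq L_{\rho(\delta)}$. Apply Lemma 7.3 with any admissible $u$.

**Step 2: ($\beta$) is impossible, by positivity.** Let $q_0\le p|N\le p_0$. Then $q_0$ forces that $\dot b_n$ is not covered by a finite set together with $\bigcup\{A_i:i\in d,\ m(i)=m\}$. So some $q\le q_0$ and some $j\ge l$ with $2j\ge n_p$ satisfy $q\Vdash j\in\dot b_n\setminus\bigcup\{A_i:i\in d,\ m(i)=m\}$. Lengthening $q$ by zeros we may assume $n_q>2j$, and then $e_i^q(2j)=0$ for these $i$. So $(\emptyset,e_q{\restriction}d)\in T$, and ($\beta$) fails.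

**Step 3: ($\alpha$) gives the extension.** By elementarity there are $j$ and $q\in N$ witnessing that $(j,\varepsilon)\in R$, with $\varepsilon=e_q{\restriction}d$ avoiding $(y_1,\dots,y_r)$. Form $p^*$ as in Lemma 7.2 and change the value $e^*_{i^*}(2j)$ from $0$ to $1$. Recall that $i^*\in d_p\setminus N$ and $n_p\le2j<n_q$. This changes no $u_c$: for $c\in F_p$ the second coordinate is $k<n_p\le2j$, and for $c\in F_q$ the first coordinate is in $d_q\subseteq N$, so it is not $i^*$. The result still extends $q$, since $i^*\notin d_q$ and its length is $n_q$. It also extends $p$. Clause (b) concerns odd positions only. For (a) at position $2j$, every other $i\in d_p$ with $m(i)=m$ has value $0$ there, by the choice of $q$ if $i\in N$, and because new entries are $0$ if $i\notin N$. At the other positions nothing has changed. This extension of $p$ forces $j\in\dot b_n\cap A_{i^*}$ with $j\ge l$. $\square$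

## 10. The coding test and who passes it

In $V$ let $D_m$ be the set of $e\in2^\omega$ such that for all $\alpha<\omega_1$ there is $n<\omega$ such that for all $k<\omega$:

- $S_k(e)\cap\mathrm{br}(y_{\alpha,m,n,k,e(k)})$ is finite, and
- $S_k(e)\cap\mathrm{br}(y_{\alpha,m,n',k,\iota})$ is infinite for every $(n',\iota)\ne(n,e(k))$.

The row $n$ is chosen before $k$; this is the feature that Section 3 asked for.

**Complexity.** $D_m$ is $\Pi^1_2$. It has the form "for all $\alpha<\omega_1$ and all $\sigma$, if $\sigma=\sigma_{\alpha+1}$ then (a statement arithmetical in $e$ and $y_\alpha$, where $y_\alpha$ is the second entry of $\sigma(\alpha)$)". By Section 4, "$\sigma=\sigma_{\alpha+1}$" is $\Sigma_1$ over $HC$, also in $V$, as $\omega_1^V=\omega_1^L$. So the whole statement is $\Pi_1$ over $HC$.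

**Lemma 10.1.** $D_m=\{e_i:i\in\Xi,\ m(i)=m\}$.

*Proof.* The inclusion $\supseteq$ is Lemma 6.2(2),(3): at $\alpha$ take $n=h_i(\alpha)$. For $\subseteq$ let $e=\dot e^G\in D_m$, let $N$ be suitable with $\dot e\in N$, and let $n$ witness the definition of $D_m$ at $\alpha=\delta$.

**Step 1: each bit of $e$ is vouched for by a member in $N$ that uses row $n$.** We claim: for each $k$ there is $i\in N\cap\Xi$ with $m(i)=m$, $h_i(\delta)=n$ and $e_i(k)=e(k)$. Fix $k$ and put $\iota=e(k)$, $u=(\delta,m,n,k,\iota)$. By the two clauses in the definition of $D_m$ there are $l<\omega$ and $p\in G$ such that $p$ forces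
$$S_k(\dot e)\cap\mathrm{br}(y_u)\subseteq2^{<l},\quad\text{and}\quad S_k(\dot e)\cap\mathrm{br}(y_{\delta,m,n',k,\iota})\text{ is infinite for all }n'\ne n. \tag{6}$$

Suppose first that $u\ne u_c$ for all $c\in\mathrm{ext}(p)$. Let
$$T=\{(\tau,e_q{\restriction}d):|\tau|\ge l,\ q\le p|N,\ q\Vdash\tau\in S_k(\dot e)\}.$$
Then $T\in N\cap HC$, so $T\in L_\delta\subseteq L_{\rho(\delta)}$, and Lemma 7.3 applies.

If ($\alpha$) holds, there are $(\tau,\varepsilon)\in T$ with $\tau\subset y_u$ and $\varepsilon$ avoiding $(y_1,\dots,y_r)$, and by elementarity a witness $q\in N$ for $(\tau,\varepsilon)\in T$. By Lemma 7.2 an extension of $p$ forces $\tau\in S_k(\dot e)\cap\mathrm{br}(y_u)$ with $|\tau|\ge l$. This contradicts the first part of (6).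

If ($\beta$) holds with $v$ and $q_0$, then $q_0$ forces that no $\tau\in S_k(\dot e)$ with $|\tau|\ge l$ is comparable with $v$: if some $q\le q_0$ forced such a $\tau$ into $S_k(\dot e)$, then $(\tau,e_q{\restriction}d)\in T$. By the last claim of Lemma 4.1 choose $n'\ne n$ with $v\subset y_{\delta,m,n',k,\iota}$. Every element of $\mathrm{br}(y_{\delta,m,n',k,\iota})$ is comparable with $v$, so $q_0$ forces $S_k(\dot e)\cap\mathrm{br}(y_{\delta,m,n',k,\iota})\subseteq2^{<l}$, a finite set. Since $q_0$ is compatible with $p$, this contradicts the second part of (6).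

Hence $u=u_c$ for some $c=(i,k',\alpha)\in\mathrm{ext}(p)$. Comparing entries, $\alpha=\delta$, $k'=k$, $m(i)=m$, $h_i(\delta)=n$ and $e_i^p(k)=\iota$; and $i\in N$ by the definition of $\mathrm{ext}(p)$. As $p\in G$, $e_i(k)=\iota=e(k)$. This proves the claim.

**Step 2: it is the same member for all $k$.** By (5) at most one $i\in N\cap\Xi$ with $m(i)=m$ satisfies $h_i(\delta)=n$. So the $i$ of the claim does not depend on $k$, and $e=e_i$. $\square$

## 11. Definable witnesses and the theorems

*Proof of Theorem B.* The model is $V=L[H][G]$. Cardinals are preserved by $\mathbb K$ and by $\mathbb P$, and $\mathfrak c=\mu$ by Section 6.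

**Step 1: size $\aleph_1$.** The goal is a $\Pi^1_1$ family. In $V$, $x\in\mathcal C$ iff there are $\alpha<\omega_1$ and $\sigma$ such that $\sigma=\sigma_{\alpha+1}$ and $x$ is the first entry of $\sigma(\alpha)$. This is $\Sigma_1$ over $HC$, that is, $\Sigma^1_2$. By Lemma 8.1, $\mathcal C$ is a tight mad family of size $\aleph_1$. Corollary 1.4, applied in $V$, gives a $\Pi^1_1$ tight mad family of size $\aleph_1$.

**Step 2: size $\kappa_m$.** The goal is a $\Pi^1_2$ family. By Lemma 9.1, $\mathcal A^{(m)}$ is tight mad of size $\kappa_m$, but a member $A_i$ alone does not display $e_i$. So we double. Apply Lemma 1.3 in $V$ to $\mathcal A^{(m)}$ with $a_{A_i}=e_i$, which is well defined since the $A_i$ with $m(i)=m$ are distinct. This gives a tight mad family $\mathcal A'$ of size $\kappa_m$ on $\omega\times2$. We claim that $Z\in\mathcal A'$ iff $Z$ is a function from an infinite subset of $\omega$ into $2$ and, with $d(l)=Z(\text{the }l\text{-th element of }\mathrm{dom}\,Z)$,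
$$\exists e\in\{d,\bar d\}\ \bigl(e\in D_m\ \wedge\ \mathrm{dom}\,Z=A(e)\bigr).$$
If $Z=Z(A_i,e_i)$ or $Z=Z(A_i,\bar e_i)$, then $\mathrm{dom}\,Z=A_i=A(e_i)$ and $e_i$ is $d$ or $\bar d$, respectively; and $e_i\in D_m$. Conversely, if $e$ is as displayed, then by Lemma 10.1 $e=e_i$ for some $i$ with $m(i)=m$, so $\mathrm{dom}\,Z=A_i$, and $Z$ is $Z(A_i,e_i)$ if $e=d$ and $Z(A_i,\bar e_i)$ if $e=\bar d$. The condition is a disjunction of two $\Pi^1_2$ conditions together with an arithmetical one, so it is $\Pi^1_2$. $\square$

*Proof of Theorem A.* Take $\mu=\aleph_3$, $\kappa_0=\aleph_2$ and $\kappa_m=\aleph_3$ for $m\ge1$ in Theorem B, computed in $L$; cardinals are preserved. By Fact 1.2, $\mathrm{spec}(\mathfrak a)\subseteq[\aleph_1,\mathfrak c]=\{\aleph_1,\aleph_2,\aleph_3\}$, and all three values are attained by families as stated. $\square$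

Thus the answer to the question of Section 2 is yes. Since the model is a set-generic extension of $L$ by $\mathbb K*\dot{\mathbb P}$, only the consistency of ZFC is used.

*Proof of Theorem C.* (1) Let $\lambda$ be a successor ordinal that is countable in $L$, and put $\mu=\aleph_\lambda^L$, which is regular and uncountable in $L$. There are only countably many uncountable cardinals $\le\mu$ in $L$; let $\langle\kappa_m:m<\omega\rangle\in L$ enumerate them, with repetitions if needed. In the model of Theorem B, $\mathfrak c=\aleph_\lambda$, and every uncountable cardinal $\kappa\le\mathfrak c$ is the size of a tight mad family that is $\Pi^1_1$ if $\kappa=\aleph_1$ and $\Pi^1_2$ if $\kappa>\aleph_1$. As $\mathrm{spec}(\mathfrak a)\subseteq[\aleph_1,\mathfrak c]$, the spectrum is exactly the set of uncountable cardinals $\le\mathfrak c$. A finite $\lambda=n\ge1$ gives $|\mathrm{spec}(\mathfrak a)|=n$. The choice $\lambda=\omega+1$ gives $\mathrm{spec}(\mathfrak a)=\{\aleph_k:1\le k<\omega\}\cup\{\aleph_\omega,\aleph_{\omega+1}\}$, of size $\aleph_0$.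

(2) Only countably many sets of reals are definable in second-order arithmetic without parameters. If every $\kappa\in\mathrm{spec}(\mathfrak a)$ is the cardinality of one of them, then $\mathrm{spec}(\mathfrak a)$ is countable. $\square$
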